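# Rotation segments from the origin with irrational slope: the drift is not uniformly bounded

## 1. A lift to the hyperbolic disc that is the identity at infinity

Let $f$ be an orientation-preserving homeomorphism of $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ that is homotopic to the identity, and let $\widetilde f:\mathbb R^2\to\mathbb R^2$ be a lift. Then $\widetilde f(x+w)=\widetilde f(x)+w$ for $w\in\mathbb Z^2$. Suppose in this section that $\widetilde f$ has a fixed point $\tilde p$, with projection $p\in\mathbb T^2$. Then $\widetilde f$ fixes every point of the lattice $L=\tilde p+\mathbb Z^2$. We remove these points, pass to the universal cover, and choose there a lift of $\widetilde f$ with a remarkable property: it does not move the circle at infinity at all.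

Put $\Sigma=\mathbb T^2\setminus\{p\}$. We recall the textbook facts about this punctured torus.

The surface $\Sigma$ carries a complete hyperbolic metric of finite area conformal to the flat one. Its universal cover is the disc $\mathbb D$ with hyperbolic distance $d$, and the deck group $\Gamma$, free on two generators, acts by orientation-preserving isometries, which extend to the circle $\partial\mathbb D$. The group $\Gamma$ is discrete, torsion free and of finite coarea. So each $T\ne1$ in $\Gamma$ is either hyperbolic (two fixed points on $\partial\mathbb D$, one attracting and one repelling, joined by the axis of $T$) or parabolic (one fixed point on $\partial\mathbb D$). The fixed points of parabolic elements, called parabolic points, are dense in $\partial \mathbb D$. The puncture $p$ has arbitrarily small embedded horocyclic neighborhoods $\mathcal C\subset\Sigma$, called cusp neighborhoods. The preimage of $\mathcal C$ in $\mathbb D$ is a disjoint union of horoballs, one based at each parabolic point. The stabilizer in $\Gamma$ of a parabolic point is infinite cyclic, and parabolic elements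 are conjugate to powers of the peripheral commutator. Finally, with $r$ the flat distance to $p$, the density of the hyperbolic metric with respect to the flat one behaves like $1/(r|\log r|)$ at the cusp. Hence it is bounded below by a positive constant on $\Sigma$.

The projection $\mathbb R^2\setminus L\to\Sigma$ is a covering with deck group $\mathbb Z^2$, so $\mathbb D\to\Sigma$ factors through a covering $\pi:\mathbb D\to\mathbb R^2\setminus L$, and
$$\pi\circ T=\pi+h(T)\qquad(T\in\Gamma)$$
for a homomorphism $h:\Gamma\to\mathbb Z^2$. It is onto because $\mathbb R^2\setminus L$ is connected. A surjection from the free group $F_2$ onto $\mathbb Z^2$ factors through a surjection $\mathbb Z^2\to\mathbb Z^2$, which is an isomorphism; so $h$ is the abelianization of $\Gamma$. Since the hyperbolic density is bounded below, $\pi$ is Lipschitz from $(\mathbb D,d)$ to the flat plane. Since parabolic elements are conjugate to powers of a commutator, they lie in $\ker h$, so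
$$h(T)\ne0\ \Longrightarrow\ T\text{ is hyperbolic}.$$

For instance, take generators $X,Y$ with $h(X)=(1,0)$ and $h(Y)=(0,1)$, such that the loop around $p$ is $P=XYX^{-1}Y^{-1}$. Then $P$ is parabolic and $h(P)=0$: walking once around a lattice point in the plane returns to the starting point, but in $\mathbb D$ one arrives on another sheet. The element $X^2YX^{-2}Y^{-1}$ also has $h=0$, yet it is hyperbolic. Indeed it is cyclically reduced of length $6$, while the $k$-th power of $P$ has cyclically reduced length $4|k|$, so the two are not conjugate.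

We use one more classical fact, due to Nielsen: the kernel of ${\rm Aut}(F_2)\to GL_2(\mathbb Z)$ is the group ${\rm Inn}(F_2)$ of inner automorphisms.

**Lemma 1.1.** There is a homeomorphism $\hat f$ of $\mathbb D$ with
$$\pi\hat f=\widetilde f\pi,\qquad \hat fT=T\hat f\quad(T\in\Gamma),\tag{1}$$
and $\hat f$ extends to a homeomorphism of $\overline{\mathbb D}$ which is the identity on $\partial\mathbb D$.

**Step 1: a lift that commutes with $\Gamma$.** Let $\hat f_0$ be any lift of $\widetilde f|_{\mathbb R^2\setminus L}$ to the universal cover, so $\pi\hat f_0=\widetilde f\pi$. As $\hat f_0$ also lifts $f|_\Sigma$, we have $\hat f_0T=\tau(T)\hat f_0$ for some $\tau\in{\rm Aut}(\Gamma)$. Compute $\pi\hat f_0T$ in two ways: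
$$\pi\hat f_0T=\widetilde f(\pi+h(T))=\widetilde f\pi+h(T),\qquad \pi\,\tau(T)\hat f_0=\widetilde f\pi+h(\tau(T)).$$
So $h\tau=h$, that is, $\tau$ acts trivially on the abelianization. By Nielsen's theorem $\tau(T)=STS^{-1}$ for some $S\in\Gamma$. Put $\hat f=S^{-1}\hat f_0$. Then $\hat fT=S^{-1}(STS^{-1})\hat f_0=T\hat f$, and $\pi\hat f=\widetilde f\pi-h(S)$.

**Step 2: $h(S)=0$.** This makes $\hat f$ a lift of $\widetilde f$ itself and not of a translate. Choose cusp neighborhoods $\mathcal C'\subset\mathcal C$ with $f(\mathcal C')\subset\mathcal C$, where $\mathcal C$ lies in a small disc around $p$. Take a parabolic point with stabilizer $\langle P\rangle$ and let $H'\subset H$ be the horoballs based there over $\mathcal C',\mathcal C$. The set $\hat f(H')$ is connected and lies over $f(\mathcal C')\subset\mathcal C$, so it lies in a single horoball $H_1$ over $\mathcal C$. Since $P\hat f(H')=\hat f(PH')=\hat f(H')$, we get $PH_1\cap H_1\neq\emptyset$ and so $PH_1=H_1$. The base point of $H_1$ is then fixed by $P$, and $P$ has only one fixed point, so $H_1=H$. Thus $\hat f(H')\subset H$. Now $\pi(H)$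 is a punctured neighborhood of one lattice point $q_0\in L$, and its closure contains no other point of $L$. Let $y\in H'$ vary so that $\pi(y)\to q_0$. Then $\pi(\hat fy)\in\pi(H)$ tends to $\widetilde f(q_0)-h(S)=q_0-h(S)\in L$. Hence $h(S)=0$, and (1) holds.

**Step 3: extension by the identity.** Let $y_i\in\mathbb D$, $y_i\to\zeta\in\partial\mathbb D$; we show $\hat fy_i\to\zeta$, and it suffices to treat subsequences. The function $y\mapsto d(\hat fy,y)$ is $\Gamma$-invariant and continuous, so it is bounded outside the horoballs over $\mathcal C'$, because $\Sigma\setminus\mathcal C'$ is compact. If all $y_i$ lie outside these horoballs, then $d(\hat fy_i,y_i)$ is bounded and $\hat fy_i\to\zeta$. Otherwise we may assume $y_i\in T_iH'$ with $T_i\in\Gamma$, for one choice of $H'\subset H$ (there is one cusp), and then $\hat fy_i\in T_iH$. If the horoballs $T_iH$ are pairwise distinct, they are disjoint Euclidean discs in $\mathbb D$, so their diameters tend to $0$ and $\hat fy_i\to\zeta$. If they are all equal, $\zeta$ is their base point. In that case $\hat fy_i$ leaves every compact subset of $\mathbb D$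 while staying in this horoball, so $\hat fy_i\to\zeta$. The extension of $\hat f$ by the identity is therefore a continuous bijection of the compact space $\overline{\mathbb D}$, hence a homeomorphism. $\square$

A simple case: let $\widetilde f$ be the time-one map of a flow on $\mathbb R^2$ that commutes with $\mathbb Z^2$ and fixes $\tilde p$. Lift the flow on $\mathbb R^2\setminus L$ to a flow $\hat\Theta_t$ on $\mathbb D$ with $\hat\Theta_0={\rm id}$. For $T\in\Gamma$ the flow $T\hat\Theta_tT^{-1}$ is again a lift starting at the identity, so it equals $\hat\Theta_t$. Hence $\hat\Theta_1$ satisfies (1). It equals $\hat f$, since two solutions of (1) differ by an element of the center of $\Gamma\cong F_2$, which is trivial.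

What is this lift for? We shall study orbits of $\widetilde f$ that escape to infinity in the plane at linear speed. In our problem they all escape in the same direction, so the plane gives no way to tell them apart at infinity. In $\mathbb D$ such an orbit (if it keeps away from the puncture) converges to a point of $\partial\mathbb D$. The map $\hat f$ does not move that point, whereas the elements of $\Gamma$ do. Connected sets hanging from the circle can then be pushed around by $\hat f$ without moving their ends, and planar topology can be applied to them. This will answer a question about the size of the drift of $\widetilde f$.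

## 2. Deviation from a rotation segment

**Definition (rotation set).** For $f$, $\widetilde f$ as above,
$$\rho(\widetilde f)=\Big\{u\in\mathbb R^2:\ u=\lim_{i\to\infty}\frac{\widetilde f^{\,n_i}(x_i)-x_i}{n_i}\ \text{for some } x_i\in\mathbb R^2,\ n_i\to\infty\Big\}.$$

**Definition (non-wandering).** The homeomorphism $f$ is non-wandering if for every nonempty open $U\subset\mathbb T^2$ there is $n\ge1$ with $f^n(U)\cap U\ne\emptyset$. We write $\text{Homeo}_{0,\text{nw}}^+(\mathbb T^2)$ for the set of orientation-preserving, non-wandering homeomorphisms homotopic to the identity.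

**Definition (deviation).** For $v\ne0$, $\widetilde f$ admits bounded deviation along $v$ if there is $M>0$ such that for all $x\in\mathbb R^2$, $n\ge1$,
$$\Big\langle \widetilde f^{\,n}(x)-x,\ \tfrac{v}{\|v\|}\Big\rangle\ \le\ n\max_{w\in\rho(\widetilde f)}\Big\langle w,\ \tfrac{v}{\|v\|}\Big\rangle+M .\tag{2}$$
It admits unbounded deviation along $v$ if no such $M$ exists.

**Definition (totally irrational).** The vector $(\alpha,\beta)$ is totally irrational if $1,\alpha,\beta$ are linearly independent over $\mathbb Q$.

A translation $\widetilde f(x)=x+u$ has $\rho(\widetilde f)=\{u\}$, and (2) holds with any $M>0$. A homeomorphism preserving a finite measure of full support is non-wandering, by Poincaré recurrence. A totally irrational $(\alpha,\beta)$ satisfies $\alpha\beta\ne0$ and $\alpha/\beta\notin\mathbb Q$; the converse fails, as $(\sqrt2,1)$ shows.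

The question, from Salvador Addas-Zanata and Xiao-Chuan Liu, "On Stable and Unstable Behaviours of Certain Rotation Segments", arXiv:1903.08703 (2019), is this. Let $f\in\text{Homeo}_{0,\text{nw}}^+(\mathbb T^2)$ and let $\rho(\widetilde f)$ be the segment from $(0,0)$ to a totally irrational $(\alpha,\beta)$. No orbit can have average velocity beyond $(\alpha,\beta)$. But can one bound, uniformly, how far orbits get ahead of this velocity, or must $\widetilde f$ have unbounded deviation along $(\alpha,\beta)$? The answer is that the deviation is always unbounded.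

**Theorem 2.1.** Let $f\in{\rm Homeo}^+_{0,\rm nw}(\mathbb T^2)$ with lift $\widetilde f$, and suppose $\rho(\widetilde f)$ is the segment from $(0,0)$ to $(\alpha,\beta)$, where $\alpha\beta\ne0$ and $\alpha/\beta\notin\mathbb Q$ (in particular if $(\alpha,\beta)$ is totally irrational). Then $\widetilde f$ has unbounded deviation along every $v$ with $\langle v,(\alpha,\beta)\rangle>0$; in particular along $(\alpha,\beta)$.

**Corollary 2.2.** If $f\in{\rm Homeo}^+_{0,\rm nw}(\mathbb T^2)$ and $\rho(\widetilde f)$ is a segment of irrational slope with endpoints $r\in\mathbb Q^2$ and $e$, then $\widetilde f$ has unbounded deviation along every $v$ with $\langle v,e-r\rangle>0$.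

**Proposition 2.3 (sharpness).** Let $\alpha\beta\neq 0$, $\alpha/\beta\notin\mathbb Q$. (i) There is $f$ satisfying the hypotheses of Theorem 2.1 with bounded deviation along every $v\ne0$ with $\langle v,(\alpha,\beta)\rangle\le 0$. (ii) Non-wandering cannot be dropped: there is a homeomorphism homotopic to the identity with $\rho(\widetilde f)=[0,(\alpha,\beta)]$ and bounded deviation along every $v\neq 0$.

Two facts about rotation sets are quoted. From Misiurewicz–Ziemian, *Rotation sets for maps of tori* (1989): $\rho(\widetilde f)$ is compact, convex and equal to the set of vectors $\int(\widetilde f-{\rm id})\,d\nu$, with $\nu$ ranging over the $f$-invariant probability measures. From Franks, *Recurrence and fixed points of surface homeomorphisms* (1988): a rational extreme point of $\rho(\widetilde f)$ is realized by a periodic orbit. If $0$ is an extreme point, this gives $y$ and $q\ge1$ with $\widetilde f^q(y)=y$. By Brouwer's plane theorem (an orientation-preserving homeomorphism of the plane with a periodic point has a fixed point), $\widetilde f$ then has a fixed point. So Lemma 1.1 applies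 in the situation of Theorem 2.1.

## 3. A stopped linear flow, and strips with a wandering interval

The first example satisfies the hypotheses of Theorem 2.1 and can be done by hand. The second shows what the theorem has to fight against.

### 3.1. The stopped linear flow

Fix $p\in\mathbb T^2$ and a small $\delta>0$, and let $\varphi(x)=\min(|x-p|,\delta)$, a Lipschitz function vanishing only at $p$. As $1/|x|$ is integrable near $0$ in the plane, $\kappa:=\int\varphi^{-1}dx<\infty$. Put $\omega=\kappa(\alpha,\beta)$, let $\Theta_t$ be the flow of $X=\varphi\,\omega$, and let $f=\Theta_1$, with the obvious lift. Points move along straight lines of direction $(\alpha,\beta)$ and stop only at $p$.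

**Step 1: the measure $\varphi^{-1}dx$ is invariant, so $f$ is non-wandering.** Let $u\in C^1(\mathbb T^2)$ and $g=u\circ\Theta_t$, a Lipschitz function. For $x\neq p$ the flow moves $x$ along its line with speed $\varphi(x)\omega$, so the directional derivative $\partial_\omega g(x)$ exists and $\frac{d}{dt}u(\Theta_tx)=\varphi(x)\,\partial_\omega g(x)$. This derivative is bounded, so we may differentiate under the integral against the finite measure $\varphi^{-1}dx$:
$$\frac{d}{dt}\int u\circ\Theta_t\,\varphi^{-1}dx=\int\partial_\omega g\,dx=\lim_{s\to0}\int\frac{g(x+s\omega)-g(x)}{s}\,dx=0,$$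
by dominated convergence ($g$ is Lipschitz). The measure is finite with full support, so $f$ is non-wandering.

**Step 2: the rotation set.** Let $\nu$ be an $f$-invariant probability and $\bar\nu=\int_0^1(\Theta_s)_*\nu\,ds$, which is flow-invariant. Then
$$\int(\widetilde f-{\rm id})\,d\nu=\int\!\int_0^1X(\Theta_sx)\,ds\,d\nu=\int X\,d\bar\nu.$$
Invariance gives $\int\varphi\,\partial_\omega u\,d\bar\nu=0$ for $u=e^{2\pi i\langle k,x\rangle}$, that is, $2\pi i\langle k,\omega\rangle\int e^{2\pi i\langle k,x\rangle}\varphi\,d\bar\nu=0$. For $0\ne k\in\mathbb Z^2$ we have $\langle k,\omega\rangle\ne0$, since the slope is irrational. So the finite measure $\varphi\bar\nu$ has vanishing nonzero Fourier coefficients, i.e. $\varphi\bar\nu=c\,dx$. Therefore $\bar\nu=c\varphi^{-1}dx+c'\delta_p$ with $c\kappa\in[0,1]$, and $\int X\,d\bar\nu=c\,\omega=c\kappa(\alpha,\beta)$. Every value $c\kappa\in[0,1]$ occurs, because $c\varphi^{-1}dx+(1-c\kappa)\delta_p$ is invariant. By Misiurewicz–Ziemian $\rho(\widetilde f)=[0,(\alpha,\beta)]$.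

**Step 3: proof of Proposition 2.3(i).** The displacements $\widetilde f^n(x)-x$, $n\ge1$, are nonnegative multiples of $(\alpha,\beta)$. If $\langle v,(\alpha,\beta)\rangle\le0$, then $\langle\widetilde f^n(x)-x,v\rangle\le0=\max_{w\in\rho(\widetilde f)}\langle w,v\rangle$. So the deviation along $v$ is bounded. $\square$

**Step 4: the theorem by hand in this example.** Let $|v|=1$, $\lambda=\langle v,(\alpha,\beta)\rangle>0$, and suppose (2) holds with constant $M$. Write $\widetilde f^m(x)-x=t_m(x)(\alpha,\beta)$; then $t_m\le m+M/\lambda$. For almost every $x$ the time needed to advance by $n(\alpha,\beta)$ is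
$$\tau_n(x)=\int_0^n\frac{du}{\kappa\,\varphi(x+u(\alpha,\beta))}<\infty .$$
With $m=\lceil\tau_n(x)\rceil$ we get $n\le t_m(x)\le\tau_n(x)+1+M/\lambda$, so $S_n:=\tau_n-n\ge-M'$ with $M'=1+M/\lambda$. Let $R(x)=x+(\alpha,\beta)$ on $\mathbb T^2$ and
$$\psi(x)=\int_0^1\Big(\frac1{\kappa\varphi(x+u(\alpha,\beta))}-1\Big)du .$$
Then $S_n=\sum_{k<n}\psi\circ R^k$ and $\int\psi\,dx=0$. Let $h_0=\inf_{n\ge0}S_n\in[-M',0]$. From $S_{n+1}=\psi+S_n\circ R$ we get $h_0\le\psi+h_0\circ R$. The function $\psi+h_0\circ R-h_0\ge0$ has integral $0$, so it vanishes almost everywhere, and $|\psi|=|h_0-h_0\circ R|\le M'$ almost everywhere. But $\psi$ is not essentially bounded. Indeed, if the segment $\{x+u(\alpha,\beta)\}$ comes within $\varepsilon$ of $p$ at some $u_0\in[\frac14,\frac34]$, then $\varphi(x+u(\alpha,\beta))\le\varepsilon+|u-u_0|\,|(\alpha,\beta)|$, and $\psi(x)\ge\int_{|u-u_0|\le1/4}\frac{du}{\kappa(\varepsilon+|u-u_0||(\alpha,\beta)|)}-1\to\infty$ as $\varepsilon\to0$. Such $x$ contain a nonempty open set for each $\varepsilon$. So the deviation is unbounded.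

### 3.2. Strips over a wandering interval

It is tempting to do the same in general: find a measure of maximal drift, and show by the infimum trick that the drift is bounded on both sides on its support. We do this in Section 4. It works, but it gives no contradiction by itself, because the support may stay away from the fixed point. The next example makes this precise and proves Proposition 2.3(ii).

Conjugating by $-{\rm id}$, assume $\beta>0$, and put $\theta=\alpha/\beta\notin\mathbb Q$. Let $G:\mathbb R\to\mathbb R$ be a lift, with translation number $\theta$, of a Denjoy circle homeomorphism. There is an open interval $I$ of length less than $1$ whose images $G^m(I)+j$, $(m,j)\in\mathbb Z^2$, are pairwise disjoint and do not cover $\mathbb R$; and $|G^k(s)-s-k\theta|\le1$ for all $k\in\mathbb Z$, $s\in\mathbb R$.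

**Step 1: an irrational flow built from $G$.** For $\tau=k+\tau'$, $k\in\mathbb Z$, $\tau'\in[0,1)$, put
$$\Psi(s,\tau)=\big((1-\tau')G^k(s)+\tau'G^{k+1}(s),\ \tau\big).$$
For fixed $\tau$ this is an increasing homeomorphism in $s$, and it is continuous across integer $\tau$; so $\Psi$ is a homeomorphism of $\mathbb R^2$. Moreover $\Psi(s+1,\tau)=\Psi(s,\tau)+(1,0)$ and $\Psi(G^{-1}(s),\tau+1)=\Psi(s,\tau)+(0,1)$. So in $(s,\tau)$-coordinates $\mathbb Z^2$ acts by the maps $(s,\tau)\mapsto(G^{-m}(s)+j,\tau+m)$. The vertical flow $(s,\tau)\mapsto(s,\tau+t)$ commutes with them, and so $L_t=\Psi\circ[(s,\tau)\mapsto(s,\tau+t)]\circ\Psi^{-1}$ commutes with $\mathbb Z^2$. The first coordinate of $\Psi(s,\tau)$ differs from $s+\tau\theta$ by at most $1$, so $L_t(x)-x=t(\theta,1)+O(1)$ uniformly in $x$ and $t\in\mathbb R$.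

**Step 2: slowing down inside a box.** Choose a compact interval $J\subset I$ with interior and a Lipschitz $\chi_0:\mathbb R^2\to[0,1]$, equal to $1$ outside the box $J\times[\frac14,\frac34]$, with exactly one zero, inside the box. The translates of the box under the $\mathbb Z^2$-action are $(G^{-m}(J)+j)\times[m+\frac14,m+\frac34]$; they are pairwise disjoint and locally finite. Let $\chi$ be the $\mathbb Z^2$-invariant function equal to $\chi_0$ on the box and to $1$ outside all translates. It is continuous and uniformly Lipschitz in $\tau$. So $\dot s=0$, $\dot\tau=\beta\chi$ has unique global solutions depending continuously on the initial point. Its time-one map commutes with the $\mathbb Z^2$-action. Let $\widetilde f$ be this map read in $\mathbb R^2$ through $\Psi$. It commutes with $\mathbb Z^2$, so it lifts a homeomorphism of $\mathbb T^2$ homotopic to the identity.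

**Step 3: proof of Proposition 2.3(ii).** For $n\ge1$ we have $\widetilde f^n(x)=L_\sigma(x)$ with $0\le\sigma\le n\beta$, so $\widetilde f^n(x)-x=\frac\sigma\beta(\alpha,\beta)+O(1)$ with $\frac\sigma\beta\in[0,n]$. Hence $\rho(\widetilde f)\subset[0,(\alpha,\beta)]$. The zero of $\chi$ gives $0\in\rho(\widetilde f)$. Points over an $s_0\notin\bigcup(G^m(I)+j)$ have $\sigma=n\beta$ and give $(\alpha,\beta)\in\rho(\widetilde f)$. By convexity $\rho(\widetilde f)=[0,(\alpha,\beta)]$. Moreover $\langle\widetilde f^n(x)-x,v\rangle\le n\max(0,\langle(\alpha,\beta),v\rangle)+O(1)$, so the deviation is bounded along every $v\ne0$. $\square$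

Look at the vertical line over such an $s_0$. Read in the plane, it is a connected, unbounded set of points with $\widetilde f^n(x)-x=n(\alpha,\beta)+O(1)$ for all $n\in\mathbb Z$. The proof of Theorem 2.1 has two halves. The first shows that non-wandering forbids unbounded connected sets of points with such two-sided control. The second, which does not use non-wandering, shows that bounded deviation forces one to exist, even when no line is visible.

## 4. Orbits of maximal drift

From here to the end of Section 10 we assume, for contradiction, that the hypotheses of Theorem 2.1 hold, that $|v|=1$, $\lambda:=\langle(\alpha,\beta),v\rangle>0$ (so $\max_{\rho(\widetilde f)}\langle\cdot,v\rangle=\lambda$), and that for some $M>0$ the $\mathbb Z^2$-periodic functions $D_n(x):=\langle\widetilde f^n(x)-x,v\rangle$, $n\in\mathbb Z$, satisfy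
$$D_n\le n\lambda+M\qquad(n\ge0).\tag{3}$$
We regard $D_n$ also as a function on $\mathbb T^2$, and use $D_{n+m}(x)=D_n(f^mx)+D_m(x)$ freely.

**Time reversal.** The pair $(\widetilde f^{-1},-v)$ satisfies the same assumptions with the same $\lambda,M$. Its rotation set is $-\rho(\widetilde f)$, $f^{-1}$ is non-wandering, and for $n\ge0$ we have $\langle\widetilde f^{-n}x-x,-v\rangle=-D_{-n}(x)=D_n(f^{-n}x)\le n\lambda+M$. So every statement below has a time-reversed version; we refer to this as TR.

**No rational displacement.** For later use:
$$\text{there are no }N\ne0,\ 0\ne w\in\mathbb Z^2,\ y\in\mathbb R^2\text{ with }\widetilde f^N(y)=y+w.\tag{4}$$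
Otherwise $w/N$ would be a nonzero rational vector in $\rho(\widetilde f)$, which is a segment from $0$ of irrational slope.

**Definition.** For $C\ge M$ let
$$E_C^+=\{D_n\ge n\lambda-C\ \ \forall n\ge0\},\quad E_C^-=\{D_{-n}\le-n\lambda+C\ \ \forall n\ge0\},\quad K_C=E_C^+\cap E_C^-.$$

These are closed subsets of $\mathbb T^2$, and TR exchanges $E_C^+$ and $E_C^-$. In Example 3.2 with $\langle v,(\alpha,\beta)\rangle>0$, the points over $s_0$ lie in $K_C$ for $C$ large. The fixed point $p$ lies in no $E^\pm_C$, because $D_n(p)=0$ for all $n$.

**Step 1: orbits stay in comparable sets.** This step controls whole orbits and not only their starting points. We claim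
$$f^m(E_C^+)\subset E_{C+M}^+\ (m\ge0),\qquad f^m(K_C)\subset K_{2C}\ (m\in\mathbb Z).\tag{5}$$
For $x\in E_C^+$ and $n,m\ge0$,
$$D_n(f^mx)=D_{n+m}(x)-D_m(x)\ge(n+m)\lambda-C-m\lambda-M=n\lambda-C-M.$$
Now let $x\in K_C$, $m\ge0$. The forward condition follows from this and $M\le C$. Backward, if $n\le m$ then $D_{-n}(f^mx)=-D_n(f^{m-n}x)\le-n\lambda+C+M$. If $n>m$ then $D_{-n}(f^mx)=D_{-(n-m)}(x)-D_m(x)\le-(n-m)\lambda+C-m\lambda+C=-n\lambda+2C$. For $m<0$ use TR.

**Step 2: the direction of drift.** If $x\in E_C^+$, limit points of $(\widetilde f^nx-x)/n$ lie in $\rho(\widetilde f)$ and have $v$-component at least $\lambda$; the only such point of the segment is $(\alpha,\beta)$. Hence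
$$\frac{\widetilde f^nx-x}{n}\to(\alpha,\beta)\quad(n\to+\infty,\ x\in E_C^+),\tag{6}$$
and by TR the same holds as $n\to-\infty$ if $x\in E_C^-$.

**Step 3: a minimal set with two-sided control.** This step shows $K_M\ne\emptyset$. By Misiurewicz–Ziemian let $\mu$ be an invariant probability with $\int(\widetilde f-{\rm id})\,d\mu=(\alpha,\beta)$. Put $\psi=\lambda-D_1$ and $S_n=n\lambda-D_n=\sum_{k<n}\psi\circ f^k\ge-M$; then $\int\psi\,d\mu=0$. Let $h_0=\inf_{n\ge0}S_n\in[-M,0]$. From $S_{n+1}=\psi+S_n\circ f$ we get $\inf_{n\ge1}S_n=\psi+h_0\circ f$, so $\psi+h_0\circ f-h_0\ge0$. Its $\mu$-integral is $0$, so it vanishes $\mu$-almost everywhere. Summing, $S_n=h_0-h_0\circ f^n\in[-M,M]$ almost everywhere, and by continuity $|D_n-n\lambda|\le M$ on ${\rm supp}\,\mu$ for all $n\ge0$. Since $D_{-n}=-D_n\circ f^{-n}$ and ${\rm supp}\,\mu$ is invariant,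
$$|D_n-n\lambda|\le M\ \text{ on }{\rm supp}\,\mu\quad\text{for all }n\in\mathbb Z.$$
Fix a minimal set $K\subset{\rm supp}\,\mu$. Then $K\subset K_M$.

Here the approach of 3.1 stops. In 3.1 the whole torus was available for the infimum argument, and unboundedness near $p$ gave the contradiction. Now we know that $K$ avoids $p$, and Steps 1–3 never used non-wandering. They are valid in Example 3.2, where (3) is true, so by themselves they cannot lead to a contradiction.

**The puncture.** By Section 2, $\widetilde f$ has a fixed point. We fix one, $\tilde p$, with projection $p$, and use $L,\Sigma,\mathbb D,\Gamma,\pi,h,\hat f$ from Section 1. Tildes denote preimages in $\mathbb R^2$ of subsets of $\mathbb T^2$, and hats denote preimages in $\mathbb D$ of subsets of $\Sigma$.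

## 5. Non-wandering: connected sets of maximal drift are bounded

**Lemma 5.1.** For $C\ge M$ every connected subset of $\widetilde K_C$ is bounded.

The proof looks at the component of $\tilde p$ in the complement of an invariant set containing $\widetilde K_C$, and asks in how many directions it repeats. It is the only place in the proof of Theorem 2.1 where non-wandering is used.

**Step 1: an invariant domain.** Let $\Lambda=\overline{\bigcup_{m\in\mathbb Z}f^m(K_C)}$. By (5), $\Lambda\subset K_{2C}$. It is closed, invariant and nonempty, and $p\notin\Lambda$. Let $\widetilde U$ be the component of $\mathbb R^2\setminus\widetilde\Lambda$ containing $\tilde p$. As $\widetilde f(\tilde p)=\tilde p$, we have $\widetilde f(\widetilde U)=\widetilde U$. Also $\emptyset\ne\partial\widetilde U\subset\widetilde\Lambda$. Let $\mathrm{St}=\{w\in\mathbb Z^2:\widetilde U+w=\widetilde U\}$, a subgroup. If $w\notin\mathrm{St}$, then $\widetilde U$ and $\widetilde U+w$ are different components, so they are disjoint. We treat the possible ranks of $\mathrm{St}$.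

**Step 2: rank $0$ contradicts non-wandering.** Now $\widetilde U$ projects injectively to $\mathbb T^2$. For $\varepsilon>0$ the set $\{y\in\widetilde U:d_{\rm eucl}(y,\partial\widetilde U)\ge\varepsilon\}$ is bounded. Otherwise it contains infinitely many points at pairwise distance more than $2\varepsilon$. The open $\varepsilon$-balls around them are disjoint and contained in $\widetilde U$, and they project to infinitely many disjoint sets of area $\pi\varepsilon^2$ in $\mathbb T^2$ (take $\varepsilon$-balls in the injective image), which is impossible.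

Choose $k_0\ge1$ with $k_0\lambda-2C\ge2$, so $D_{k_0}\ge2$ on $\partial\widetilde U\subset\widetilde K_{2C}$. Choose $\varepsilon>0$ such that $|y-y'|\le\varepsilon$ implies $|D_{k_0}(y)-D_{k_0}(y')|<1$. By the preceding paragraph there is $R_0$ such that $y\in\widetilde U$, $|y|>R_0$ imply that $y$ is within $\varepsilon$ of $\partial\widetilde U$, whence $D_{k_0}(y)\ge1$. Let
$$\widetilde U^+=\{y\in\widetilde U:\langle y,v\rangle>R_0\}.$$
It is open. It is nonempty: for $z\in\partial\widetilde U$ we have $\widetilde f^nz\in\partial\widetilde U$ and $\langle\widetilde f^nz,v\rangle\to\infty$, and there are points of $\widetilde U$ near $\widetilde f^nz$. Since $D_{k_0}\ge1$ on $\widetilde U^+$, we have $\widetilde f^{k_0}(\widetilde U^+)\subset\widetilde U^+$.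

Take a ball $B\subset\widetilde U^+$ of radius at most $1/8$. For $n=kk_0+r$, $0\le r<k_0$, we get $D_n\ge k-\max_{r<k_0}\|D_r\|_\infty$ on $B$, so there is $n_0$ with $D_n\ge1$ on $B$ for all $n\ge n_0$. The projection $B'$ of $B$ returns at arbitrarily large times. Indeed put $U_0=B'$ and, using non-wandering, choose $n_j\ge1$ with $U_j=U_{j-1}\cap f^{-n_j}(U_{j-1})\ne\emptyset$. Then $f^{n_j}(U_j)\subset U_{j-1}$, so $f^{n_1+\dots+n_j}$ maps $U_j\subset B'$ into $B'$. Hence there are $n\ge n_0$, $y\in B$, $w\in\mathbb Z^2$ with $\widetilde f^n(y)\in B+w$. As $\widetilde f^n(y)\in\widetilde U$ and $B+w\subset\widetilde U+w$, we get $w\in\mathrm{St}$, so $w=0$. Then $y$ and $\widetilde f^n(y)$ both lie in $B$ and $D_n(y)\le\frac14$, a contradiction.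

**Step 3: rank $1$ contradicts the irrational slope.** Let $0\ne w_1\in\mathrm{St}$, let $\theta$ be a nonzero linear form with kernel $\mathbb Rw_1$, and let $\ell\subset\widetilde U$ be a path from $\tilde p$ to $\tilde p+w_1$. Then $N_1=\bigcup_{i\in\mathbb Z}(\ell+iw_1)\subset\widetilde U$, and $|\theta-\theta(\tilde p)|\le b$ on $N_1$ for some $b>0$. Choose $w''\in\mathbb Z^2$ with $\theta(w'')>2b$. As $\mathrm{St}\subset\ker\theta$, $\pm w''\notin\mathrm{St}$, so $\widetilde U$ misses $N_1\pm w''$. Put $c=\theta(\tilde p)+\theta(w'')$; then $N_1+w''\subset\{|\theta-c|\le b\}$ and $\theta(\tilde p)<c-b$.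

Suppose $\widetilde U$ contains a point with $\theta>c+b$. Take a path $\gamma\subset\widetilde U$ from $\tilde p$ to it. For $b'>b$ close to $b$, $\gamma$ contains a subpath crossing the strip $|\theta-c|\le b'$ from one side to the other inside the strip. The set $N_1+w''$ is the image of a bi-infinite path in this strip, unbounded in both directions $\pm w_1$. In a sufficiently long parallelogram of the strip we get two paths, each joining a pair of opposite sides; they must meet. But $\widetilde U\cap(N_1+w'')=\emptyset$, a contradiction. So $\theta\le c+b$ on $\widetilde U$. With $-w''$ in place of $w''$ we get a lower bound. Thus $\theta$ is bounded on $\widetilde U$, hence on $\partial\widetilde U$. But for $z\in\partial\widetilde U\subset\widetilde K_{2C}$, $\widetilde f^n(z)\in\partial\widetilde U$ and $\widetilde f^n(z)=z+n(\alpha,\beta)+o(n)$ by (6), and $\theta(\alpha,\beta)\ne0$ because $w_1$ is an integer vector and $(\alpha,\beta)$ has irrational slope. Contradiction.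

**Step 4: rank $2$ gives the statement.** Take independent $w_1,w_2\in\mathrm{St}$ and paths $\ell_j:[0,1]\to\widetilde U$ from $\tilde p$ to $\tilde p+w_j$, and let $b\ge|\ell_j(t)-\tilde p-tw_j|$ for all $t,j$. Concatenating translates of $\ell_1,\ell_2$ and their reverses by elements of $\mathbb Zw_1+\mathbb Zw_2$ gives a closed curve $c_k\subset\widetilde U$ following the boundary of the parallelogram $P_k$ with vertices $\tilde p$, $\tilde p+kw_1$, $\tilde p+kw_1+kw_2$, $\tilde p+kw_2$. The straight-line homotopy from $c_k$ to $\partial P_k$ stays in the $b$-neighborhood of $\partial P_k$. Let $Q\subset\widetilde\Lambda$ be connected and $y\in Q$. For $k$ large there is $w\in\mathbb Zw_1+\mathbb Zw_2\subset\mathrm{St}$ such that $y\in P_k+w$ at distance more than $b$ from the boundary. Then $c=c_k+w\subset\widetilde U$ has winding number $\pm1$ around $y$. As $c$ misses $\widetilde\Lambda\supset Q$, its winding number is constant on the connected set $Q$; it is $0$ outside a bounded set. So $Q$ is bounded. As $\widetilde K_C\subset\widetilde\Lambda$, the lemma follows. $\square$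

In Example 3.2 the line over $s_0$ violates the conclusion of Lemma 5.1. So for Theorem 2.1 it suffices to construct, for some $C$, an unbounded connected subset of $\widetilde K_C$.

## 6. Endpoints on the circle at infinity

Let $\Phi=\langle\pi(\cdot),v\rangle:\mathbb D\to\mathbb R$. It is Lipschitz, $\Phi\circ T=\Phi+\langle h(T),v\rangle$ for $T\in\Gamma$, and $\Phi(\hat f^n\hat y)-\Phi(\hat y)=D_n(y)$ if $\hat y$ lies over $y$. Under TR, $\hat f$ becomes $\hat f^{-1}$ and $\Phi$ becomes $-\Phi$.

By (4),
$$T^{-1}\hat f^N\text{ has no fixed point in }\mathbb D\text{ if }h(T)\ne0,\ N\ne0,\tag{7}$$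
because a fixed point $y$ satisfies $\hat f^Ny=Ty$, so $\widetilde f^N(\pi y)=\pi y+h(T)$.

We recall the Morse lemma. If $(y_n)_{n\ge0}$ in $\mathbb D$ satisfies $d(y_n,y_{n+1})\le B$ and $d(y_n,y_m)\ge c_1|n-m|-c_2$ with $c_1>0$, then $y_n$ converges to a point $\zeta\in\partial\mathbb D$. Moreover the Hausdorff distance between $\{y_n\}$ and the geodesic ray $[y_0,\zeta)$ is at most a constant depending only on $B,c_1,c_2$.

**Step 1: forward orbits of maximal drift converge.** Let $y\in E_C^+$. By (5) its forward orbit stays in $E^+_{C+M}$, a compact subset of $\Sigma$. The $\Gamma$-invariant function $d(\hat f\cdot,\cdot)$ is bounded over this set, so for $\hat y\in\hat E_C^+$ the steps $d(\hat f^{n+1}\hat y,\hat f^n\hat y)$ are uniformly bounded. By (5) and the Lipschitz property of $\Phi$, there is $c>0$ with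
$$d(\hat f^n\hat y,\hat f^m\hat y)\ge c(|n-m|\lambda-C-M)\qquad(n,m\ge0).\tag{8}$$
By the Morse lemma $\hat f^n\hat y$ converges as $n\to+\infty$ to a point $e^+(\hat y)\in\partial\mathbb D$, and the orbit is at Hausdorff distance at most $R=R(C)$ from $[\hat y,e^+(\hat y))$. By TR, for $\hat y\in\hat E_C^-$ the backward orbit converges to a point $e^-(\hat y)\in\partial\mathbb D$, with the same kind of estimate. By definition $e^\pm$ do not depend on $C$, are $\hat f$-invariant, and satisfy $e^\pm(T\hat y)=Te^\pm(\hat y)$.

In Example 3.2, a line over $s_0$ avoids $L$. Its lift to $\mathbb D$ through $\hat y$ has two ends, and they are $e^-(\hat y)$ and $e^+(\hat y)$, since the orbit runs along the lifted line with bounded gaps.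

**Step 2: $e^+$ is continuous on $\hat E_C^+$, and $e^-$ on $\hat E_C^-$.** We need this for limits in every later section. The point $\hat f^n\hat y$ is within $R$ of the ray $[\hat y,e^+(\hat y))$ and, by (8), at distance at least $c(n\lambda-C-M)$ from $\hat y$. Two points at bounded distance from each other and far from $\hat y$ are seen from $\hat y$ under a small angle. So the angle at $\hat y$ between the directions of $\hat f^n\hat y$ and of $e^+(\hat y)$ is at most some $\delta_n\to0$ depending only on $n$ and $C$. The endpoint of a geodesic ray is a continuous function of its origin and direction, uniformly for origins in compact sets. Hence, locally in $\hat y$, $e^+$ is a uniform limit of the continuous maps sending $\hat y$ to the endpoint of the ray from $\hat y$ through $\hat f^n\hat y$, $n$ large.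

**Lemma 6.1.** Wherever the endpoints are defined:

- (E1) $e^\pm(\hat y)$ is never a parabolic point.
- (E2) $Te^\pm(\hat y)\ne e^\pm(\hat y)$ for $T\in\Gamma$, $T\ne1$.
- (E3) $e^+(\hat y)\ne e^-(\hat y')$ for all $\hat y,\hat y'$.

*Proof.* (E1) A geodesic ray ending at a parabolic point enters arbitrarily deep into the cusp. Every point of the ray is within $R$ of the half-orbit, so the half-orbit would do the same. But it stays over a compact subset of $\Sigma$.

(E2) Suppose $Te^\pm(\hat y)=e^\pm(\hat y)$, $T\ne1$. By (E1) $T$ is not parabolic, so it is hyperbolic and $e^\pm(\hat y)$ is an endpoint of its axis. The ray $[\hat y,e^\pm(\hat y))$ is asymptotic to the axis, so the half-orbit stays at bounded distance from the axis, and hence from $\{T^jo:j\in\mathbb Z\}$, with $o$ a point of the axis. As $\pi$ is Lipschitz, $\pi(\hat f^{\pm n}\hat y)=\pi(o)+j_nh(T)+O(1)$ with $j_n\in\mathbb Z$, $n\ge0$. Dividing by $\pm n$ and using (6), $(\alpha,\beta)$ is a limit of real multiples of $h(T)\in\mathbb Z^2$. If $h(T)=0$ this gives $(\alpha,\beta)=0$. If $h(T)\ne0$ it gives $(\alpha,\beta)$ a rational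 direction. Both are false.

(E3) If $e^+(\hat y)=e^-(\hat y')$, the rays from $\hat y$ and $\hat y'$ to this point are asymptotic. So there are $R''$ and, for all large $n$, some $m_n\ge0$ with $d(\hat f^n\hat y,\hat f^{-m_n}\hat y')\le R''$. But $\Phi(\hat f^n\hat y)\to+\infty$, while $\Phi(\hat f^{-m}\hat y')$ is bounded above for $m\ge0$. This contradicts that $\Phi$ is Lipschitz. $\square$

**Lemma 6.2.** For distinct $\zeta,\zeta'\in\partial\mathbb D$ there is a geodesic $\ell$ with parabolic endpoints, neither equal to $\zeta$ or $\zeta'$, that separates $\zeta$ from $\zeta'$ and on which $\Phi$ is bounded.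

*Proof.* By density choose a parabolic point in each component of $\partial\mathbb D\setminus\{\zeta,\zeta'\}$ and join them by the geodesic $\ell$. Near each end $\ell$ runs into a horoball, where $\pi$ tends to a point of $L$; the rest of $\ell$ is compact. So $\Phi$ is bounded on $\ell$. $\square$

Such geodesics are barriers: a connected set on which $\Phi$ is large cannot cross them.

## 7. Stable and unstable continua

A point $z$ of two-sided maximal drift may be isolated in the set of such points. To get connected sets we give up half of the control and ask only that the forward orbit (or only the backward orbit) keeps up with that of $z$.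

**Definition.** Let $\hat K_\infty=\bigcup_{C\ge M}\hat K_C$. For $C\ge M$ and $z\in\hat K_C$ let
$$F^+_C(z)=\{\hat y\in\mathbb D:\Phi(\hat f^k\hat y)\ge\Phi(z)+k\lambda-C-M\ \ \forall k\ge0\},$$
$$F^-_C(z)=\{\hat y\in\mathbb D:\Phi(\hat f^{-k}\hat y)\le\Phi(z)-k\lambda+C+M\ \ \forall k\ge0\}.$$

Both are closed in $\mathbb D$, contain $z$, and are exchanged by TR. If $\hat y\in F_C^+(z)$ and $\Phi(\hat y)\le r$, then $D_k(y)\ge k\lambda-(C+M+r-\Phi(z))$ for $k\ge0$, so $\hat y\in\hat E^+_{C'}$ with $C'$ depending only on $C,r,\Phi(z)$. Hence $e^+$ is defined and continuous on $F_C^+(z)$, and likewise $e^-$ on $F_C^-(z)$. It also follows that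
$$F_C^+(z)\cap F_{C'}^-(z')\subset\hat K_\infty.\tag{9}$$
By (E1), $e^+$ takes values in the complement of a dense subset of the circle, which contains no nontrivial connected set. So $e^+$ is constant on connected subsets of $F_C^+(z)$; we write $e^+(N)$ for its value on a connected set $N$. The same holds for $e^-$ and $F_C^-$.

We recall two facts. Hausdorff limits of continua (compact connected sets) are continua. Boundary bumping: if $X$ is a continuum and $U\subsetneq X$ is open in $X$, every component of $U$ has closure meeting $X\setminus U$.

**Lemma 7.1.** (a) The component of $F^+_C(z)$ containing $z$ is not compact. (b) If $N$ is a non-compact component of $F_C^+(z)$, then $\overline N\cap\partial\mathbb D=\{e^+(N)\}$.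

**Step 1: proof of (a), by pulling back half-spaces.** Put $H_n=\{\Phi\circ\hat f^n\ge\Phi(z)+n\lambda-C\}$. It contains $z$, as $z\in\hat K_C$. Let $X_n$ be its component containing $z$. Then $X_n=\hat f^{-n}(Y_n)$, where $Y_n$ is the component of $\{\Phi\ge s\}$, $s=\Phi(z)+n\lambda-C$, containing $\hat f^nz$. Take a straight segment from $\pi(\hat f^nz)$ towards a point of $L$ with larger $\langle\cdot,v\rangle$, stopped just before the first point of $L$ that it meets. Along it $\langle\cdot,v\rangle$ increases, so it lifts to a path in $Y_n$ from $\hat f^nz$. This path leaves all compact subsets of $\mathbb D$, because its image under $\pi$ converges to a point of $L$. Hence $\overline{Y_n}$ meets $\partial\mathbb D$, and so does $\overline{X_n}=\hat f^{-n}(\overline{Y_n})$.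

Let $X$ be a Hausdorff limit of a subsequence of the continua $\overline{X_n}$. It is a continuum containing $z$ and meeting $\partial\mathbb D$. If $\hat y\in H_n$ and $0\le k\le n$, then by (3)
$$\Phi(\hat f^k\hat y)\ge\Phi(\hat f^n\hat y)-(n-k)\lambda-M\ge\Phi(z)+k\lambda-C-M.$$
A point of $X\cap\mathbb D$ is a limit of points of $X_n\subset H_n$ along the subsequence. For each fixed $k$ we pass to the limit and obtain $X\cap\mathbb D\subset F_C^+(z)$. By boundary bumping the component of $X\cap\mathbb D$ containing $z$ has closure meeting $\partial\mathbb D$, and this component is contained in the component of $F_C^+(z)$ containing $z$.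

**Step 2: proof of (b), by pushing forward against a barrier.** $N$ is closed in $\mathbb D$ and not compact, so $\overline N\cap\partial\mathbb D\ne\emptyset$. Suppose it contains $\zeta\ne e:=e^+(N)$. Take $\ell$ from Lemma 6.2 for $\zeta,e$. For $k$ large $\hat f^k(N)\subset\{\Phi\ge\Phi(z)+k\lambda-C-M\}$ misses $\ell$. But $\hat f^k(N)$ is connected. For a fixed $\hat y\in N$ it contains $\hat f^k\hat y$, which tends to $e$ and so is on the $e$-side of $\ell$ for $k$ large. And it accumulates at $\hat f^k(\zeta)=\zeta$, because $\hat f$ is the identity on $\partial\mathbb D$. So it has points on both sides of $\ell$, a contradiction. $\square$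

**Definition.** For $z\in\hat K_C$ let $W^s(z)$ be the component of $F_C^+(z)$ containing $z$, and
$$\mathcal S(z)=\{e^+(z)\}\cup\bigcup\{N:\ N\text{ a non-compact component of }F_C^+(z),\ e^+(N)=e^+(z)\}.$$
By Lemma 7.1(a), $W^s(z)\subset\mathcal S(z)$. Define $W^u(z)$ and $\mathcal U(z)$ by TR, with $F_C^-$ and $e^-$.

The constant $C$ is suppressed in the notation. We take the larger set $\mathcal S(z)$, and not $W^s(z)\cup\{e^+(z)\}$, in order to have the following closedness property.

**Lemma 7.2.** If $z_i\to z$ in $\hat K_C$, $\hat w_i\in\mathcal S(z_i)$ and $\hat w_i\to\hat w\in\overline{\mathbb D}$, then $\hat w\in\mathcal S(z)$. Moreover $\mathcal S(z)$ is compact, connected, contains $z$, and $\mathcal S(z)\cap\partial\mathbb D=\{e^+(z)\}$. The analogous statements hold for $\mathcal U$.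

*Proof.* Put $\xi_i=e^+(z_i)\to\xi=e^+(z)$. If $\hat w_i=\xi_i$ for infinitely many $i$, then $\hat w=\xi\in\mathcal S(z)$. Otherwise we may assume $\hat w_i\in N_i$, a component as in the definition of $\mathcal S(z_i)$. By Lemma 7.1(b), $\overline{N_i}=N_i\cup\{\xi_i\}$. Passing to a subsequence, $\overline{N_i}\to X$ in the Hausdorff sense, where $X$ is a continuum containing $\hat w$ and $\xi$. By continuity of each $\Phi\circ\hat f^k$, $X\cap\mathbb D\subset F_C^+(z)$.

We claim $X\cap\partial\mathbb D=\{\xi\}$. Suppose $\zeta\in X\cap\partial\mathbb D$, $\zeta\ne\xi$. Take $\ell$ from Lemma 6.2 for $\zeta,\xi$, and $\zeta_i\in\overline{N_i}$ with $\zeta_i\to\zeta$. Fix $k$ with $\inf_i\Phi(z_i)+k\lambda-C-M>\sup_\ell\Phi$. The set $\hat f^k(\overline{N_i})=\hat f^k(N_i)\cup\{\xi_i\}$ is connected. It misses $\overline\ell$: in $\mathbb D$ because $\Phi$ is too large, and at the endpoints of $\ell$ because these are parabolic and $\xi_i$ is not, by (E1). It contains $\xi_i\to\xi$ and $\hat f^k\zeta_i\to\hat f^k\zeta=\zeta$, which for $i$ large are on opposite sides of $\ell$. Contradiction.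

If $\hat w\in\partial\mathbb D$, then $\hat w=\xi\in\mathcal S(z)$. If $\hat w\in\mathbb D$, then by boundary bumping the component of $X\cap\mathbb D$ containing $\hat w$ has $\xi$ in its closure. So it lies in a non-compact component $N$ of $F_C^+(z)$ with $\xi\in\overline N$, and $e^+(N)=\xi$ by Lemma 7.1(b). Thus $\hat w\in\mathcal S(z)$.

With $z_i=z$ for all $i$ this gives compactness. $\mathcal S(z)$ is a union of $\{e^+(z)\}$ and of connected sets $\overline N\ni e^+(z)$, so it is connected. It contains $z$ by Lemma 7.1(a), and the last statement is Lemma 7.1(b). $\square$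

Now $\mathcal U(z)\cup\mathcal S(z)$ is a continuum joining $e^-(z)$ to $e^+(z)$, with $\Phi$ bounded above on the first part and below on the second. It is tempting to project it to the plane and to invoke Lemma 5.1. This fails: a point of $\mathcal S(z)$ has no control in backward time. In Example 3.2, let $(s_0,\tau_0)$ be the zero of $\chi$ in the box, let $\tau_1>\tau_0$ be the height of the top of the box, and let $s_1\in I\setminus J$, say $s_1>s_0$. On the half-strip $[s_0,s_1]\times[\tau_1,\infty)$ the flow has full speed for all positive time (no other box lies over $I$). There, writing $\lambda=\langle(\alpha,\beta),v\rangle>0$, we have $D_k=k\lambda+O(1)$ for $k\ge0$, and $\langle\Psi(s,\tau),v\rangle$ is bounded below. The half-strip avoids $L$, so it lifts to $\mathbb D$. For $z$ the lift of $(s_1,\tau_1)$, whose orbit has full speed in both directions, and for $C$ large, it is a connected subset of $F_C^+(z)$ containing $z$. So $W^s(z)$ contains points over $(s_0,\tau_1)$. The backward orbit of such a point converges to the fixed point, so it lies in no $\hat K_C$.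

The way out is to use all points of the orbit of $z$ at once. A point that lies in $\mathcal U(\hat f^nz)\cup\mathcal S(\hat f^nz)$ for every $n\in\mathbb Z$ does have two-sided control: it is in $\mathcal S$ for very negative $n$ and in $\mathcal U$ for very large $n$, and at the switch it gets both estimates. So we want a continuum from $e^-(z)$ to $e^+(z)$ contained in all these sets. We shall obtain it as part of a frontier, by showing that one side of the sets $\mathcal U(\hat f^nz)\cup\mathcal S(\hat f^nz)$ does not depend on $n$. For this we compare them with translates that accumulate on them from that side and never cross them. The next section supplies the non-crossing at infinity.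

## 8. Pairs of endpoints do not link

**Definition.** Two disjoint pairs of points of $\partial\mathbb D$ are linked if each separates the other. For example $\{1,-1\}$ and $\{i,-i\}$ are linked.

**Lemma 8.1.** Let $z\in\hat K_C$, $a=e^-(z)$, $b=e^+(z)$, $T\in\Gamma$, $h(T)\ne0$. Then $\{a,b\}$ and $\{T^{-1}a,T^{-1}b\}$ (equivalently, $\{a,b\}$ and $\{Ta,Tb\}$) are not linked.

The two forms are equivalent because $T$ is a homeomorphism of the circle. The pairs are disjoint by (E2) and (E3). Suppose they are linked. Let $A',B'$ be the components of $\partial\mathbb D\setminus\{a,b\}$ containing $T^{-1}b$ and $T^{-1}a$ respectively. We shall force $T^{-1}$ to have a fixed point in $A'$ and another in $B'$, and this will contradict linking. Write $\mathcal U_0=W^u(z)\cup\{a\}$ and $\mathcal S_0=W^s(z)\cup\{b\}$; they are compact and connected by Lemma 7.1.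

**Step 1: disjointness for large iterates.** Let $g=T^{-1}\hat f^m$ with $m>0$; on $\partial\mathbb D$ we have $g=T^{-1}$. First, $g\mathcal S_0\cap\mathcal S_0=\emptyset$, since $e^+=T^{-1}b$ on $gW^s(z)$ and $e^+=b\ne T^{-1}b$ on $W^s(z)$, and $T^{-1}b\ne b$ on the circle. Similarly $g\,\mathcal U_0\cap\mathcal U_0=\emptyset$. Next, for $m$ large $g\mathcal S_0\cap\mathcal U_0=\emptyset$, since
$$\Phi\ge\Phi(z)+m\lambda-C-M-\langle h(T),v\rangle\text{ on }gW^s(z),\qquad\Phi\le\Phi(z)+C+M\text{ on }W^u(z),$$
and $T^{-1}b\ne a$. (We make no claim about $g\,\mathcal U_0\cap\mathcal S_0$.) Fix such an $m$. By compactness these three relations persist when $\mathcal S_0,\mathcal U_0$ are replaced by their closed Euclidean $\varepsilon$-neighborhoods $\mathcal S_\varepsilon,\mathcal U_\varepsilon$ in $\overline{\mathbb D}$, for small $\varepsilon>0$.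

**Step 2: replacing continua by arcs.** This makes Schoenflies and Brouwer applicable. The set $\bigcup_{y\in W^u(z)}B(y,\varepsilon)\cap\mathbb D$ is a union of convex open sets, each meeting the connected set $W^u(z)$. So it is connected and open, hence path connected. Join $a$ by a straight segment to a point of $W^u(z)$ within $\varepsilon$ of $a$. Together we get an arc from $a$ to $z$ in $\mathcal U_\varepsilon$ meeting $\partial\mathbb D$ only at $a$. Similarly there is an arc from $z$ to $b$ in $\mathcal S_\varepsilon$ meeting $\partial\mathbb D$ only at $b$. Cut the first arc at its first point $x'$ on the second. As $a$ is not on the second arc and the first arc meets $\partial\mathbb D$ only at $a$, we have $x'\in\mathbb D$. We obtain arcs $u\subset\mathcal U_\varepsilon$ from $a$ to $x'$ and $s\subset\mathcal S_\varepsilon$ from $x'$ to $b$ with $u\cap s=\{x'\}$. So $u\cup s$ is a simple arc meeting $\partial\mathbb D$ only in $a,b$, and by Step 1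
$$gs\cap(u\cup s)=\emptyset,\qquad gu\cap u=\emptyset.\tag{10}$$
By Schoenflies $u\cup s$ cuts $\overline{\mathbb D}$ into two closed discs $\mathsf A,\mathsf B$, bounded by $u\cup s$ together with $\overline{A'}$, $\overline{B'}$ respectively, and $\mathsf A\cap\mathsf B=u\cup s$. The set $gs$ is connected, misses $u\cup s$ and contains $gb=T^{-1}b\in A'$. Hence $gs\subset\mathsf A\setminus(u\cup s)$.

**Step 3: a retraction adapted to $gu$.** We want to apply Brouwer on $\mathsf A$, but $g$ may carry points of $\mathsf A$ out of $\mathsf A$. Put $F=gu\cap\mathsf B$, a compact set. By (10), $F\cap(u\cup s)\subset s$, and $F\cap u=\emptyset$. There is a retraction $r:\overline{\mathbb D}\to\mathsf A$ with $r(\mathsf B)=u\cup s$ and $r(F)\subset s$. To build it, extend the identity of $F\cap s$ to a map $F\to s$ by Tietze, as $s$ is an arc. Combine it with the identity of $u\cup s$; the two agree on $F\cap(u\cup s)=F\cap s$. Extend the result to a map $\mathsf B\to u\cup s$, again by Tietze, as $u\cup s$ is an arc, and put $r={\rm id}$ on $\mathsf A$.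

**Step 4: a fixed point of $T^{-1}$ in $A'$.** By Brouwer $r\circ g:\mathsf A\to\mathsf A$ has a fixed point $y_0$. If $g(y_0)\notin\mathsf A$, then $y_0=r(gy_0)\in u\cup s$. As $gs\subset\mathsf A$, $y_0\in u\setminus s$, so $gy_0\in gu\cap\mathsf B=F$ and $y_0=r(gy_0)\in s$, a contradiction. So $g(y_0)\in\mathsf A$ and $g(y_0)=r(gy_0)=y_0$. By (7), $y_0\notin\mathbb D$, so $y_0\in\partial\mathbb D\cap\mathsf A=\overline{A'}$, and $T^{-1}y_0=y_0$. By (E2) $y_0\ne a,b$. Hence $T^{-1}$ has a fixed point in $A'$.

**Step 5: a fixed point of $T^{-1}$ in $B'$.** Now let $g=T^{-1}\hat f^{-m}$ with $m>0$ large. As before $g\,\mathcal U_0\cap\mathcal U_0=\emptyset$ and $g\mathcal S_0\cap\mathcal S_0=\emptyset$. Also $g\,\mathcal U_0\cap\mathcal S_0=\emptyset$, because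
$$\Phi\le\Phi(z)-m\lambda+C+M-\langle h(T),v\rangle\text{ on }gW^u(z),\qquad\Phi\ge\Phi(z)-C-M\text{ on }W^s(z),$$
and $T^{-1}a\ne b$. Choose $\varepsilon$ and arcs $u,s$ for this $g$ as in Step 2. Then $gu\cap(u\cup s)=\emptyset$, $gs\cap s=\emptyset$, and $gu\subset\mathsf B\setminus(u\cup s)$ since $gu\ni T^{-1}a\in B'$. As in Step 3 there is a retraction $r:\overline{\mathbb D}\to\mathsf B$ with $r(\mathsf A)=u\cup s$ and $r(gs\cap\mathsf A)\subset u$; here one uses $gs\cap\mathsf A\cap(u\cup s)\subset u\setminus s$. Let $y_0$ be a fixed point of $r\circ g:\mathsf B\to\mathsf B$. If $gy_0\notin\mathsf B$, then $y_0\in u\cup s$. As $gu\subset\mathsf B$, $y_0\in s\setminus u$, so $gy_0\in gs\cap\mathsf A$ and $y_0\in u$, a contradiction. So $gy_0=y_0$, and as in Step 4 $y_0\in B'$ is a fixed point of $T^{-1}$.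

**Step 6: contradiction.** As $h(T)\neq0$, $T^{-1}$ is hyperbolic, with exactly two fixed points. So it has exactly one in each of $A',B'$. Let $e$ be the attracting one and $e'$ the other. Since $\{a,b\}$ separates $e$ from $e'$, the points $a$ and $b$ lie in different components of $\partial\mathbb D\setminus\{e,e'\}$. The map $T^{-1}$ preserves each of these components and moves its points towards $e$. So $T^{-1}a$ lies between $a$ and $e$, and $T^{-1}b$ between $b$ and $e$; both lie in the component of $\partial\mathbb D\setminus\{a,b\}$ that contains $e$. This contradicts $T^{-1}b\in A'$, $T^{-1}a\in B'$. $\square$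

## 9. Returns of a recurrent point, all on one side

Fix $\hat x\in\hat K$ over $x\in K$, and put $\eta=e^-(\hat x)$, $\xi=e^+(\hat x)$; they are distinct by (E3). All points of $\hat K\subset\hat K_M$ are treated with the constants for $C=M$.

**Step 1: forward returns.** Since $K$ is minimal, $f^{m_i}x\to x$ for some $m_i\to+\infty$, so there are $U_i\in\Gamma$ with $U_i\hat f^{m_i}\hat x\to\hat x$. As $\pi(U_i\hat f^{m_i}\hat x)=\widetilde f^{m_i}(\pi\hat x)+h(U_i)$ converges to $\pi(\hat x)$ and $D_{m_i}(x)\to\infty$, $h(U_i)\ne0$ for large $i$. By continuity of $e^\pm$ on $\hat K$, $U_i\eta\to\eta$ and $U_i\xi\to\xi$. By (E2), (E3), $U_i\eta,U_i\xi\notin\{\eta,\xi\}$. By Lemma 8.1 with $z=\hat x$, $T=U_i$, both points lie in the same component of $\partial\mathbb D\setminus\{\eta,\xi\}$. Pass to a subsequence for which this component is always the same one; call it $A$, and let $B$ be the other component. Thus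
$$U_i\hat f^{m_i}\hat x\to\hat x,\quad m_i\to+\infty,\quad h(U_i)\ne0,\quad U_i\eta,U_i\xi\in A.\tag{11}$$

**Step 2: backward returns on the same side.** There are $n_i\to+\infty$ and $V_i\in\Gamma$ with
$$V_i\hat f^{-n_i}\hat x\to\hat x,\quad h(V_i)\ne0,\quad V_i\eta,V_i\xi\in A.\tag{12}$$
Indeed, fix a point $U_i\hat f^{m_i}\hat x\in\hat K$ from (11). Every backward tail of the orbit of $x$ is dense in the minimal set $K$. So this point is approximated by points $V'\hat f^{-n'}\hat x$, $V'\in\Gamma$, with $n'$ as large as we wish. Their endpoints $V'\eta,V'\xi$ approximate $U_i\eta,U_i\xi\in A$ by continuity of $e^\pm$ on $\hat K$, and $A$ is open. As in Step 1, $h(V')\ne0$ for $n'$ large since $D_{-n'}(x)\to-\infty$. Now let $i\to\infty$ and choose $V',n'$ accordingly. By continuity again $V_i\eta\to\eta$, $V_i\xi\to\xi$.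

**Lemma 9.1.** There is no $q\in\hat K_\infty$ with $e^-(q)=\eta$, $e^+(q)\in A$, and none with $e^+(q)=\xi$, $e^-(q)\in A$.

**Step 1: how the $V_i$ act on $\overline{\mathbb D}$.** With $V_i$ from (12), put $y_i=V_i\hat f^{-n_i}\hat x\in\hat K$, $y_i\to\hat x$. Then $V_i^{-1}y_i=\hat f^{-n_i}\hat x\to\eta$, and since $d(V_i^{-1}\hat x,V_i^{-1}y_i)=d(\hat x,y_i)\to0$, also $V_i^{-1}\hat x\to\eta$. Next, $V_i\hat x=\hat f^{n_i}y_i$ is within $R$ of the ray $[y_i,e^+(y_i))$, where $e^+(y_i)=V_i\xi\to\xi$, and its distance from $y_i$ tends to $\infty$ by (8). So $V_i\hat x\to\xi$.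

We claim that $V_id\to\xi$ for every $d\in\partial\mathbb D\setminus\{\eta\}$. The angle at $\hat x$ between the directions of $V_i\hat x$ and $V_id$ equals the angle at $V_i^{-1}\hat x$ between the directions of $\hat x$ and $d$. Choose a geodesic $\ell$ whose endpoints are so close to $\eta$, one on each side, that $\ell$ separates $\eta$ from both $\hat x$ and $d$. For $i$ large $V_i^{-1}\hat x$ lies on the $\eta$-side of $\ell$, so the geodesics from it to $\hat x$ and to $d$ cross $\ell$. The angle between them is at most the angle under which $\ell$ is seen from $V_i^{-1}\hat x$. This tends to $0$, since $V_i^{-1}\hat x\to\eta$ and $\eta$ is not an endpoint of $\ell$, so $d(V_i^{-1}\hat x,\ell)\to\infty$. As $V_i\hat x\to\xi$, the direction at $\hat x$ of $V_i\hat x$, and hence that of $V_id$, tends to the direction of $\xi$. So $V_id\to\xi$.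

**Step 2: the first statement.** Let $e^-(q)=\eta$, $d:=e^+(q)\in A$. Order $A$ as an interval from $\eta$ to $\xi$. For $i$ large $V_i\eta,V_i\xi\in A$ are close to $\eta$, $\xi$ respectively, so $V_i\eta<V_i\xi$. As $V_i$ preserves the orientation of the circle, $V_i(A)$ is the interval $(V_i\eta,V_i\xi)\subset A$. In particular $V_id\in A$. For $i$ large we get, by Step 1,
$$\eta<V_i\eta<d<V_id<\xi .$$
So $\{\eta,d\}$ and $\{V_i\eta,V_id\}$ are linked. These are the pair $\{e^-(q),e^+(q)\}$ and its image under $V_i$, with $h(V_i)\ne0$, and $q\in\hat K_C$ for some $C\ge M$. This contradicts Lemma 8.1.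

**Step 3: the second statement.** This is the time-reversed argument, with the forward returns (11) in place of (12) and the same $A$. Let $e^+(q)=\xi$, $d:=e^-(q)\in A$. Put $y_i'=U_i\hat f^{m_i}\hat x\to\hat x$. Then $U_i^{-1}y_i'=\hat f^{m_i}\hat x\to\xi$, so $U_i^{-1}\hat x\to\xi$. And $U_i\hat x=\hat f^{-m_i}y_i'$ is within $R$ of the ray $[y_i',e^-(y_i'))$, $e^-(y_i')=U_i\eta\to\eta$, far from $y_i'$; so $U_i\hat x\to\eta$. The angle argument of Step 1 with $\eta$ and $\xi$ exchanged gives $U_id\to\eta$, as $d\ne\xi$. As in Step 2, $U_i(A)=(U_i\eta,U_i\xi)$ for $i$ large. Hence $\eta<U_i\eta<U_id<d<U_i\xi<\xi$, and $\{d,\xi\}$, $\{U_id,U_i\xi\}$ are linked. This contradicts Lemma 8.1. $\square$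

## 10. A frontier common to all $\mathcal U(x_n)\cup\mathcal S(x_n)$

We now finish the proof of Theorem 2.1, using $C=M$ in the definition of $\mathcal S,\mathcal U$. Let $x_n=\hat f^n\hat x\in\hat K$ for $n\in\mathbb Z$, and
$$G_n=\mathcal U(x_n)\cup\mathcal S(x_n).$$
By Lemma 7.2 this is a continuum (both parts contain $x_n$), with $G_n\cap\partial\mathbb D=\{\eta,\xi\}$. From the definitions, with $C+M=2M$,
$$\Phi\ge\Phi(x_n)-2M\ \text{on }\mathcal S(x_n)\cap\mathbb D,\qquad\Phi\le\Phi(x_n)+2M\ \text{on }\mathcal U(x_n)\cap\mathbb D.\tag{13}$$
Let $a_n\supset A$ and $b_n\supset B$ be the components of $\overline{\mathbb D}\setminus G_n$ containing $A$ and $B$. They are open in $\overline{\mathbb D}$ and path connected.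

**Step 1: $a_n\ne b_n$, so $G_n$ really has two sides.** Otherwise there is an arc $\gamma:[0,1]\to\overline{\mathbb D}\setminus G_n$ from $A$ to $B$. Let $t_2$ be the first time with $\gamma(t_2)\in\overline B$ and $t_1<t_2$ the last time before $t_2$ with $\gamma(t_1)\in\overline A$. As $\gamma$ avoids $\eta,\xi$, we have $\gamma(t_1)\in A$, $\gamma(t_2)\in B$ and $\gamma((t_1,t_2))\subset\mathbb D$. This cross-cut separates $\eta$ from $\xi$ in $\overline{\mathbb D}$ and misses the connected set $G_n\ni\eta,\xi$, a contradiction.

**Step 2: translates that never meet the $G_m$.** With $V_i,n_i$ from (12), let $y_i=V_i\hat f^{-n_i}\hat x\to\hat x$, $\eta_i=V_i\eta\in A$, $\xi_i=V_i\xi\in A$, so $\eta_i\to\eta$ and $\xi_i\to\xi$. Let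
$$G_n^i=\mathcal U(\hat f^ny_i)\cup\mathcal S(\hat f^ny_i).$$
Since $\hat f^ny_i\in\hat K$ has $e^-=\eta_i$ and $e^+=\xi_i$, $G_n^i$ is a continuum meeting $\partial\mathbb D$ exactly in $\eta_i,\xi_i$. We claim $G_m\cap G_n^i=\emptyset$ for all $m,n,i$. On $\partial\mathbb D$ this is clear. In $\mathbb D$, $\mathcal S(x_m)\cap\mathcal S(\hat f^ny_i)=\emptyset$, since $e^+$ equals $\xi$ on the first set and $\xi_i\ne\xi$ on the second; in the same way $\mathcal U(x_m)\cap\mathcal U(\hat f^ny_i)=\emptyset$. A point $q\in\mathcal U(x_m)\cap\mathcal S(\hat f^ny_i)\cap\mathbb D$ would lie in $\hat K_\infty$ by (9), with $e^-(q)=\eta$ and $e^+(q)=\xi_i\in A$. A point $q\in\mathcal S(x_m)\cap\mathcal U(\hat f^ny_i)\cap\mathbb D$ would lie in $\hat K_\infty$ with $e^+(q)=\xi$ and $e^-(q)=\eta_i\in A$. Both are excluded by Lemma 9.1.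

**Step 3: the side $a_n$ does not depend on $n$.** Let $A_i\subset A$ be the open subarc between $\eta_i$ and $\xi_i$, and $B_i=\partial\mathbb D\setminus\overline{A_i}\ni\eta,\xi$. As in Step 1, the components $a_n^i\supset A_i$ and $b_n^i\supset B_i$ of $\overline{\mathbb D}\setminus G_n^i$ are distinct. By Step 2, $G_m$ misses $G_n^i$; it is connected and contains $\eta\in B_i$, so $G_m\subset b_n^i$.

Suppose there is a point $y\in G_m\cap a_n$. Take a path in $a_n$ from $y$ to some $\zeta\in A$. It misses $G_n$. For $i$ large it also misses $G_n^i$. Otherwise, for infinitely many $i$ there is a point of $G_n^i$ on the path, and since $\hat f^ny_i\to\hat f^n\hat x=x_n$ in $\hat K_M$, Lemma 7.2 (for $\mathcal S$ or for $\mathcal U$) gives an accumulation point of these in $G_n$, on the path. For $i$ large also $\zeta\in A_i$. So $y\in a_n^i$, contradicting $y\in G_m\subset b_n^i$. Hence $a_n\cap G_m=\emptyset$. As $a_n$ is connected and contains $A$, $a_n\subset a_m$. Exchanging $m$ and $n$, $a_n=a_m$.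

Let $a$ be this common set and $\partial a=\overline a\setminus a$ its frontier in $\overline{\mathbb D}$. The frontier of a component of $\overline{\mathbb D}\setminus G_n$ lies in $G_n$, so $\partial a\subset\bigcap_nG_n$. Moreover $a\cap\partial\mathbb D=A$. Also $\overline a\cap B=\emptyset$, since $b_n\supset B$ is open and disjoint from $a$. Finally $\partial a\cap\partial\mathbb D=\{\eta,\xi\}$, since both points are in $\overline A\setminus a$.

**Step 4: points of $\partial a\cap\mathbb D$ have two-sided control.** We claim $\partial a\cap\mathbb D\subset\hat K_{C_1}$ with $C_1=5M+\lambda$. Let $y\in\partial a\cap\mathbb D$, so $y\in G_n$ for all $n$. By (13) and $\Phi(x_n)\to\pm\infty$ as $n\to\pm\infty$, we have $y\notin\mathcal S(x_n)$ for $n$ large, and $y\notin\mathcal U(x_n)$, hence $y\in\mathcal S(x_n)$, for $n$ very negative. Let $n$ be maximal with $y\in\mathcal S(x_n)$; then $y\in\mathcal U(x_{n+1})$. As $K\subset{\rm supp}\,\mu$, $|\Phi(x_{n+1})-\Phi(x_n)-\lambda|\le M$. For $k\ge0$,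
$$\Phi(\hat f^ky)-\Phi(y)\ge\big(\Phi(x_n)+k\lambda-2M\big)-\big(\Phi(x_{n+1})+2M\big)\ge k\lambda-C_1,$$
$$\Phi(\hat f^{-k}y)-\Phi(y)\le\big(\Phi(x_{n+1})-k\lambda+2M\big)-\big(\Phi(x_n)-2M\big)\le-k\lambda+C_1.$$

**Step 5: some component of $\partial a$ contains both $\eta$ and $\xi$.** This shows that the frontier is a connected bridge and not two separate pieces. We use Janiszewski's theorem: if $X,Y\subset S^2$ are compact, $X\cap Y$ is connected and neither $X$ nor $Y$ separates $p_1$ from $p_2$, then neither does $X\cup Y$. Suppose no component of $\partial a$ contains both points. Components and quasi-components of a compact space coincide, so $\partial a=P_1\cup P_2$ with disjoint compact sets $P_1\ni\eta$, $P_2\ni\xi$. View $\mathbb D$ as the unit disc in $S^2$, let $E=S^2\setminus\mathbb D$, choose $\zeta_A\in A$, $\zeta_B\in B$, and for small $\delta>0$ put $p_1=(1-\delta)\zeta_A$, $p_2=(1-\delta)\zeta_B$. Then $p_1\in a$ since $a$ is open and contains $\zeta_A$, and $p_2\in\mathbb D\setminus\overline a$ since $\overline a\cap B=\emptyset$. The closed arc $\sigma$ of $\partial\mathbb D$ from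 $\zeta_A$ to $\zeta_B$ through $\xi$ is disjoint from $P_1$, as $P_1\cap\partial\mathbb D=\{\eta\}$. So for $\delta$ small $(1-\delta)\sigma$ joins $p_1$ to $p_2$ outside $P_1\cup E$. Likewise, with the arc through $\eta$, $P_2\cup E$ does not separate $p_1$ from $p_2$. As $(P_1\cup E)\cap(P_2\cup E)=E$ is connected, Janiszewski's theorem gives a path in $\mathbb D\setminus(P_1\cup P_2)$ from $p_1\in a$ to $p_2\notin\overline a$. It misses $\partial a$, a contradiction.

**Step 6: an unbounded connected set of maximal drift.** Let $Q$ be a component of $\partial a$ containing $\eta$ and $\xi$. It is a continuum with $Q\cap\partial\mathbb D=\{\eta,\xi\}$, so $Q\cap\mathbb D\ne\emptyset$. Let $N$ be a component of $Q\cap\mathbb D$. By boundary bumping $\overline N$ contains $\eta$ or $\xi$. Suppose $\hat y_j\in N$, $\hat y_j\to\xi$. For each $n$, $\xi$ is not in the compact set $\mathcal U(x_n)$, so $\hat y_j\notin\mathcal U(x_n)$ for $j$ large. As $\hat y_j\in G_n$, $\hat y_j\in\mathcal S(x_n)$ and $\Phi(\hat y_j)\ge\Phi(x_n)-2M$ by (13). Letting $n\to\infty$, $\Phi(\hat y_j)\to+\infty$. Similarly, $\Phi(\hat y_j)\to-\infty$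 if $\hat y_j\in N$, $\hat y_j\to\eta$. In either case $\Phi=\langle\pi(\cdot),v\rangle$ is unbounded on $N$, so $\pi(N)$ is an unbounded connected set. By Step 4 it is contained in $\widetilde K_{C_1}$. This contradicts Lemma 5.1.

So (3) is impossible, and Theorem 2.1 is proved. In particular the answer to the question is yes: every such $\widetilde f$ has unbounded deviation along $(\alpha,\beta)$. $\square$

## 11. Segments with one rational endpoint

We prove Corollary 2.2 by moving the rational endpoint to the origin. Let $r=w/q$ with $w\in\mathbb Z^2$, $q\ge1$, and put $\widetilde g=\widetilde f^q-w$, a lift of $f^q$.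

**Step 1: the rotation set of $\widetilde g$.** We have $\rho(\widetilde g)=q\rho(\widetilde f)-w$. The inclusion $\rho(\widetilde f^q)\subset q\rho(\widetilde f)$ is clear. Conversely, given $n_i\to\infty$, write $n_i=qk_i+r_i$ with $0\le r_i<q$; replacing $\widetilde f^{n_i}$ by $\widetilde f^{qk_i}$ changes displacements by a bounded amount. So $\rho(\widetilde g)$ is the segment from $0$ to $q(e-r)$, a vector with nonzero coordinates and irrational slope.

**Step 2: $f^q$ is non-wandering.** Let $U$ be open and nonempty. Put $U_0=U$ and choose $n_j\ge1$ with $U_j=U_{j-1}\cap f^{-n_j}(U_{j-1})\ne\emptyset$, for $j=1,\dots,q$. A point $y\in U_q$ satisfies $f^ty\in U$ for the $q+1$ distinct times $t=0,\ n_q,\ n_q+n_{q-1},\ \dots,\ n_q+\dots+n_1$. Two of them, $t<t'$, are congruent modulo $q$, so $t'-t=ql$ with $l\ge1$, and $f^{ql}(U)\cap U\ne\emptyset$.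

**Step 3: transfer of the deviation.** Let $\langle v,e-r\rangle>0$, $|v|=1$. If $\widetilde f$ had bounded deviation along $v$ with constant $M$, then
$$\langle\widetilde g^n(x)-x,v\rangle=\langle\widetilde f^{qn}(x)-x,v\rangle-n\langle w,v\rangle\le n\max_{u\in\rho(\widetilde g)}\langle u,v\rangle+M,$$
so $\widetilde g$ would have bounded deviation along $v$. As $\langle v,q(e-r)\rangle>0$, this contradicts Theorem 2.1 applied to $\widetilde g$. $\square$
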